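# The longest increasing subsequence of a conjugation-invariant permutation

## 1. Twenty-four permutations sorted by cycle type

Write a permutation $\tau$ of $[n]=\{1,\dots,n\}$ as the word $\tau(1)\tau(2)\cdots\tau(n)$, and let $\mathrm{LIS}(\tau)$ be the maximal length of an increasing subsequence of this word. We compute it for all 24 permutations of four letters, sorted by cycle structure.

The identity $1234$ has $\mathrm{LIS}=4$. Among the six transpositions, $2134$, $1324$, $1243$ have $\mathrm{LIS}=3$ and $3214$, $1432$, $4231$ have $\mathrm{LIS}=2$. Among the eight 3-cycles, $2314$, $3124$, $1342$, $1423$ have $\mathrm{LIS}=3$ and $3241$, $4213$, $2431$, $4132$ have $\mathrm{LIS}=2$. Among the six 4-cycles, $2341$ and $4123$ have $\mathrm{LIS}=3$ and $2413$, $3142$, $3421$, $4312$ have $\mathrm{LIS}=2$. Finally, of the three products of two disjoint transpositions, $2143$ and $3412$ have $\mathrm{LIS}=2$ and $4321$ has $\mathrm{LIS}=1$. The means are: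

| cycle structure | number | mean LIS |
|---|---|---|
| four fixed points | 1 | $4$ |
| one 2-cycle, two fixed points | 6 | $5/2$ |
| one 3-cycle, one fixed point | 8 | $5/2$ |
| one 4-cycle | 6 | $7/3$ |
| two 2-cycles | 3 | $5/3$ |

So the cycle structure matters, and two effects can be seen. Fixed points help, because the fixed points of $\tau$ always form an increasing subsequence. And 2-cycles hurt: if $\tau(i)=j$ and $\tau(j)=i$ with $i<j$, then the larger value comes first, so an increasing subsequence uses at most one entry of each 2-cycle.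

Now let $n$ be large. For a uniformly random permutation the LIS is close to $2\sqrt n$. Suppose that we choose the cycle structure in any way we like, subject only to having few fixed points, and then choose $\tau$ uniformly among the permutations with that structure. Is the LIS still close to $2\sqrt n$? Or can 2-cycles, or one giant cycle, or some mixture, change the constant $2$?

## 2. Conjugation-invariant permutations and the theorem

**Definition (cycle type, conjugation invariance).** The cycle type of a permutation $\tau$ of $[n]$ is $t=(t_1,\dots,t_n)$, where $t_p$ is the number of $p$-cycles of $\tau$; so $t_1$ is the number of fixed points and $\sum_p pt_p=n$. A random permutation $\tau$ of $[n]$ is conjugation-invariant when, for every fixed permutation $\rho$, the conjugate $\rho\circ\tau\circ\rho^{-1}$ has the same law as $\tau$. Equivalently, conditionally on its cycle type $t$, $\tau$ is uniform among the permutations of cycle type $t$.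

Each row of the table above, with the uniform law on the row, is an example; so is any random choice of a row followed by a uniform choice in it.

We use the following facts as known. They are the results recalled with the problem.

- Vershik–Kerov, Logan–Shepp: if $\pi_n$ is uniform on the permutations of $[n]$, then $\mathrm{LIS}(\pi_n)/\sqrt n\to2$ in probability.
- For any $\delta>0$ there are $c_\delta>0$ and $n_\delta$ such that for every sequence of conjugation-invariant $\tau_n$ of size $n$ and cycle type $t^{(n)}$, and every $n\ge n_\delta$, we have $\mathbb P(\mathrm{LIS}(\tau_n)<2(1-\delta)\sqrt n)\le e^{-c_\delta n}$ and $\mathbb P\big(\mathrm{LIS}(\tau_n)>t_1^{(n)}+2(1+\delta)\sqrt{3(n-t_1^{(n)})}\big)\le\mathbb E\big[\exp(-c_\delta\sqrt{n-t_1^{(n)}})\big]$.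
- Baik–Rains: if $\tau_n$ is a uniform involution of $[n]$ with $t_1^{(n)}$ fixed points and $t_1^{(n)}/\sqrt n\to\alpha\ge0$, then $\mathrm{LIS}(\tau_n)/\sqrt n$ converges in probability to $2$ if $\alpha\le1$ and to $\alpha+1/\alpha$ if $\alpha\ge1$.

The simplest cases are consistent with the answer "always $2$". A uniform permutation has $\mathbb E\,t_1=1$, so $t_1/\sqrt n\to0$ in probability, and the limit is $2$. A uniform involution without fixed points (for $n$ even) is the extreme case of 2-cycles, and Baik–Rains with $\alpha=0$ again gives $2$. On the other hand some restriction on fixed points is necessary: if $t_1\ge c\sqrt n$ with $c>2$, then $\mathrm{LIS}\ge t_1\ge c\sqrt n$.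

The conjecture, from Victor Dubach, "A geometric approach to conjugation-invariant random permutations", arXiv:2402.10116 (2024), says that $t_1^{(n)}/\sqrt n\to0$ in probability is enough. It is true, and it follows from a quantitative bound.

**Theorem 1.** Let $N\ge2$ and let $\tau$ be uniform among permutations of $[N]$ with a given cycle type without fixed points. If $20N^{-1/16}(\log N)^{3/8}\le\delta\le1$, then
$$\mathbb P\big(\mathrm{LIS}(\tau)>2(1+\delta)\sqrt N\big)\le100\,\delta^{-2}e^{-\delta^2\sqrt N/320}.\tag{1}$$
Consequently, for each $\delta\in(0,1]$ there is $C_\delta$ such that for every $n$ and every conjugation-invariant $\tau_n$ of size $n$ with $t_1$ fixed points,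
$$\mathbb P\big(\mathrm{LIS}(\tau_n)>t_1+2(1+\delta)\sqrt{n-t_1}\big)\le C_\delta\,\mathbb E\big[e^{-\delta^2\sqrt{n-t_1}/320}\big].\tag{2}$$

So the factor $\sqrt3$ in the recalled upper bound can be removed.

**Corollary 1 (the conjecture).** If $t_1^{(n)}/\sqrt n\to0$ in probability, then $\mathrm{LIS}(\tau_n)/\sqrt n\to2$ in probability.

Sections 3 to 10 prove these. Sections 11 and 12 treat decreasing subsequences and further rows of the RSK shape (Theorem 2), and Section 13 treats fixed points on the scale $\sqrt n$ (Theorem 3).

## 3. From (1) to the limit 2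

This section reduces everything to inequality (1). The tool is the removal of fixed points. If we erase the fixed points of $\tau_n$ and relabel the $N=n-t_1$ remaining positions, and likewise the remaining values, increasingly by $1,\dots,N$, we get a permutation $\tau'$ of $[N]$, the standardization of $\tau_n$ on its non-fixed points. For example $3241$ has the single fixed point $2$; on $\{1,3,4\}$ its values are $3,4,1$, so $\tau'=231$.

**Proof of (2) from (1).** Condition on the cycle type and on the set of fixed points. Then $\tau_n$ restricted to the other points is uniform among their permutations of type $(0,t_2,t_3,\dots)$, so $\tau'$ is uniform among permutations of $[N]$ of this type. An increasing subsequence of $\tau'$ is one of $\tau_n$, and an increasing subsequence of $\tau_n$ consists of at most $t_1$ fixed points and an increasing subsequence of $\tau'$. Hence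
$$\mathrm{LIS}(\tau')\le\mathrm{LIS}(\tau_n)\le t_1+\mathrm{LIS}(\tau').\tag{3}$$
Fix $\delta$. Since $N^{-1/16}(\log N)^{3/8}\to0$, there is $N_\delta$ such that (1) applies for all $N\ge N_\delta$. If $N=0$, then $\mathrm{LIS}(\tau_n)=n=t_1$ and the event in (2) is empty. ($N=1$ is impossible.) For $2\le N<N_\delta$ we bound the probability by $1\le e^{\delta^2\sqrt{N_\delta}/320}e^{-\delta^2\sqrt N/320}$. So (2) holds conditionally with $C_\delta=\max(100\delta^{-2},e^{\delta^2\sqrt{N_\delta}/320})$; take expectations. $\square$

**Proof of Corollary 1.** Let $\epsilon\in(0,1)$. On $\{t_1\le\epsilon\sqrt n\}$ we have $n-t_1\ge n-\sqrt n$ and $t_1+2(1+\epsilon)\sqrt{n-t_1}\le(2+3\epsilon)\sqrt n$. Apply (2) with $\delta=\epsilon$ conditionally on the cycle type: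
$$\mathbb P\big(\mathrm{LIS}(\tau_n)>(2+3\epsilon)\sqrt n\big)\le\mathbb P(t_1>\epsilon\sqrt n)+C_\epsilon e^{-\epsilon^2\sqrt{n-\sqrt n}/320}\to0.$$
The lower bound $\mathbb P(\mathrm{LIS}(\tau_n)<2(1-\delta)\sqrt n)\to0$ is one of the recalled facts. (It is also proved in Section 12: there (11) with $k=1$, the first inequality of (3), and $N/n\to1$ give it.) $\square$

It remains to prove (1).

## 4. Independent labels on the vertices of the cycles

Here the random permutation becomes a random set of points in the square with a transparent dependence structure.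

For points of the plane write $p<q$ if both coordinates of $p$ are strictly smaller. A chain is a set totally ordered by $<$; an antichain is a set in which no two points are comparable. For a finite set $A$ of points, $\mathrm{LIS}(A)$ is the maximal size of a chain in $A$, and $\mathrm{LDS}(A)$ is the maximal size of a strictly decreasing subset (as the first coordinate strictly increases, the second strictly decreases). For a permutation $\tau$, $\mathrm{LDS}(\tau)$ is the maximal length of a decreasing subsequence.

Let $\tau_0$ be a fixed permutation of a set $V$ with $|V|=N$, without fixed points and with the given cycle type. Let $(U_x)_{x\in V}$ be i.i.d. uniform on $[0,1)$, called labels, and let $r(x)$ be the rank of $U_x$ among the labels. Then $r$ is a uniform bijection $V\to[N]$, so $\tau=r\tau_0r^{-1}$ is uniform among the permutations of $[N]$ with the given cycle type. Put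
$$P_x=(U_x,U_{\tau_0x}),\qquad P=\{P_x:x\in V\}.$$
Since $\tau$ sends $r(x)$ to $r(\tau_0x)$, and ranks are ordered as labels are, almost surely $\mathrm{LIS}(\tau)=\mathrm{LIS}(P)$ and $\mathrm{LDS}(\tau)=\mathrm{LDS}(P)$. We call $x\to\tau_0x$ the edge of $P_x$. As $x\ne\tau_0x$, each single $P_x$ is uniform on $[0,1)^2$.

For example, let $A\to B\to C\to D\to A$ carry the labels $0.6,\,0.1,\,0.8,\,0.3$. The ranks are $3,1,4,2$, so $\tau$ is the cycle $3\to1\to4\to2\to3$, that is, $\tau=4312$. The points are $(0.6,0.1)$, $(0.1,0.8)$, $(0.8,0.3)$, $(0.3,0.6)$; read from left to right, their heights have the pattern $4312$.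

Edges without a common vertex have independent points. This suggests a first approach. Color the edges of every cycle with three colors so that edges sharing a vertex have different colors: alternate two colors around the cycle, and use the third color once if the length is odd. (In a 2-cycle the two edges get two colors.) The $N_j$ points of color $j$ are then i.i.d. uniform in the square, so their LIS is distributed as that of a uniform permutation of $[N_j]$. Let $\ell_n=\mathbb E\,\mathrm{LIS}(\pi_n)$; in Section 6 we check that $\ell_n\le(2+\epsilon)\sqrt n+C_\epsilon$. As a chain of $P$ is a union of three one-colored chains,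
$$\mathbb E\,\mathrm{LIS}(P)\le\sum_{j=1}^3\ell_{N_j}\le(2+\epsilon)\sum_{j=1}^3\sqrt{N_j}+3C_\epsilon\le(2+\epsilon)\sqrt{3N}+3C_\epsilon .$$
This is the right order with the extra factor $\sqrt3$. The loss is in the first inequality, where lengths are added. Even if $P$ were a set of $N$ i.i.d. uniform points, cutting it into two halves and adding would give $2\cdot2\sqrt{N/2}=2\sqrt2\sqrt N$ in place of $2\sqrt N$. So no argument that splits the edges into a few large independent classes and adds can reach the constant $2$. We must keep the edges together and show that the dependence between neighboring edges is negligible where it counts.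

## 5. Trading a small random set for Poisson points

We now compare a small dependent set of points with a Poisson process, inside an arbitrary independent environment.

Recall that the intensity measure of a random finite set $S$ is $\mu(\cdot)=\mathbb E|S\cap\cdot|$, with total mass $|\mu|=\mathbb E|S|$. It is called diffuse if single points have measure zero. The Poisson process of finite diffuse intensity $\mu$ has a Poisson($|\mu|$) number of points, which, given their number, are i.i.d. with law $\mu/|\mu|$. Independent Poisson processes superpose to a Poisson process whose intensity is the sum, restrictions of a Poisson process are Poisson, and $\mathbb E|\Pi|(|\Pi|-1)=|\mu|^2$. If $S$ is independent of $\omega$, then $\mathbb E\sum_{p\in S}\varphi(p,\omega)=\int\mathbb E\varphi(p,\omega)\,\mu(dp)$ for measurable $\varphi\ge0$ (Campbell's formula).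

The basic example is the pair $S=\{(u,v),(v,u)\}$ with $u,v$ independent uniform: its intensity is $2\,\mathrm{Leb}$ on the unit square, although its two points determine each other. Also, a set $\{(u,u)\}$ with $u$ uniform has as intensity the length measure $du$ on the diagonal, which is diffuse.

**Lemma 1 (replacement).** Let $f$ be a functional of finite sets with $f(\omega)\le f(\omega\cup\{p\})\le f(\omega)+1$. Let $S$ be a random finite set with $\mathbb E|S|^2<\infty$ and diffuse intensity measure $\mu$. Let $\Pi$ be a Poisson process of intensity $\mu$, and let $\omega$ be a random finite set, independent of $S$ and of $\Pi$, with $\mathbb E|f(\omega)|<\infty$.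

(a) $|\mathbb Ef(\omega\cup S)-\mathbb Ef(\omega\cup\Pi)|\le|\mu|^2+\mathbb E|S|(|S|-1)$.

(b) If $f=\mathrm{LIS}$, then $\mathbb Ef(\omega\cup S)\le\mathbb Ef(\omega\cup\Pi)+|\mu|^2+\mathbb E\big[|S|\mathbf 1_{\{S\text{ not an antichain}\}}\big]$.

*Proof.* Let $D_p=f(\omega\cup\{p\})-f(\omega)\in[0,1]$ and $\kappa=\int\mathbb ED_p\,\mu(dp)\le|\mu|$. By Campbell's formula,
$$\mathbb E\sum_{p\in S}D_p=\kappa=\mathbb E\sum_{p\in\Pi}D_p.$$
The first-order effects of $S$ and $\Pi$ are thus equal, and only the corrections have to be bounded.

(a) Both $f(\omega\cup S)-f(\omega)$ and $\sum_{p\in S}D_p$ lie in $[0,|S|]$, and they coincide if $|S|\le1$. So they differ by at most $|S|\mathbf 1_{|S|\ge2}\le|S|(|S|-1)$, and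
$$|\mathbb Ef(\omega\cup S)-\mathbb Ef(\omega)-\kappa|\le\mathbb E|S|(|S|-1).$$
The same holds for $\Pi$, with right-hand side $|\mu|^2$. Add the two bounds.

(b) If $S$ is an antichain, a longest chain of $\omega\cup S$ contains at most one point $p$ of $S$. Then its length is at most $f(\omega\cup\{p\})=f(\omega)+D_p$, or at most $f(\omega)$ if there is no such $p$. In both cases $f(\omega\cup S)\le f(\omega)+\sum_{p\in S}D_p$. If $S$ is not an antichain, $f(\omega\cup S)\le f(\omega)+|S|$. Therefore
$$\mathbb Ef(\omega\cup S)\le\mathbb Ef(\omega)+\kappa+\mathbb E\big[|S|\mathbf 1_{\{S\text{ not an antichain}\}}\big].$$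
For $\Pi$ we need a lower bound. The event $|\Pi|=1$ has probability $|\mu|e^{-|\mu|}$, and on it the single point has law $\mu/|\mu|$. Using only this event,
$$\mathbb Ef(\omega\cup\Pi)\ge\mathbb Ef(\omega)+e^{-|\mu|}\kappa\ge\mathbb Ef(\omega)+\kappa-|\mu|\kappa\ge\mathbb Ef(\omega)+\kappa-|\mu|^2.$$
Combine the two displays. $\square$

Part (b) is tailored to the pair $\{(u,v),(v,u)\}$: if $u<v$, the first point is to the left of the second and above it, so the pair is always an antichain, and the last term of (b) vanishes. We shall see in Section 7 that part (a) would not do there.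

## 6. Longest chains of Poisson points in a rectangle

This section gives the value of the Poisson model, with no error term for the upper bound.

**Lemma 2.** Let $\Pi$ be a Poisson process of constant intensity on a rectangle, with $A$ expected points. Then $\mathbb E\,\mathrm{LIS}(\Pi)\le2\sqrt A$. If $g(s)$ denotes the value of $\mathbb E\,\mathrm{LIS}(\Pi)$ for $A=s^2$, then $g$ is nondecreasing and $g(s)/s\to2$.

*Proof.* Increasing affine maps of the two coordinates preserve chains, so the expectation depends only on $A$, and $g(s)=\mathbb E\,\mathrm{LIS}$ for unit intensity on $[0,s]^2$. This is nondecreasing in $s$. Concatenating chains in the squares $[0,s]^2$ and $[s,s+s']^2$ gives $g(s+s')\ge g(s)+g(s')$. Hence $g(s)/s\le g(ks)/(ks)$ for every integer $k\ge1$. If $g(s)/s\to2$, letting $k\to\infty$ gives $g(s)\le2s$. So it suffices to prove the limit.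

First, $\ell_n=\mathbb E\,\mathrm{LIS}(\pi_n)\sim2\sqrt n$ for uniform $\pi_n$. Indeed, counting increasing subsequences of length $k$ and using $k!\ge(k/e)^k$,
$$\mathbb P(\mathrm{LIS}(\pi_n)\ge k)\le\binom nk\frac1{k!}\le\Big(\frac{e^2n}{k^2}\Big)^k\le4^{-k}\qquad(k\ge2e\sqrt n).$$
So $\mathrm{LIS}(\pi_n)/\sqrt n$ is bounded in $L^2$, hence uniformly integrable, and its convergence in probability to $2$ (Vershik–Kerov, Logan–Shepp) gives convergence of the means. In particular, for each $\epsilon>0$ there is $C_\epsilon$ with $(2-\epsilon)\sqrt n-C_\epsilon\le\ell_n\le(2+\epsilon)\sqrt n+C_\epsilon$ for all $n$.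

Given its number $\nu$ of points, a Poisson process of constant intensity consists of i.i.d. uniform points, whose relative order is a uniform permutation of $[\nu]$. So $g(s)=\mathbb E\,\ell_\nu$ with $\nu$ Poisson of mean $s^2$. As $\mathbb E\sqrt\nu\le\sqrt{\mathbb E\nu}=s$, we get $g(s)\le(2+\epsilon)s+C_\epsilon$. As $\nu/s^2\to1$ in probability, Fatou's lemma gives $\liminf\mathbb E\sqrt\nu/s\ge1$, so $\liminf g(s)/s\ge2-\epsilon$. $\square$

## 7. Short paths and the points in one rectangle

We now apply the replacement lemma to $P\cap Q$, for a rectangle $Q$. The sets to be replaced must be independent of one another, so each must contain all the points of a connected piece of the cycle graph. A whole cycle may be too large a piece: by the error $|\mu|^2$, one cycle of length $N$ would cost $N^2a^2b^2$ in an $a\times b$ rectangle. With $a=b=L/\sqrt N$ this is $L^4$, and over $\sqrt N/L$ such rectangles it is $L^3\sqrt N$, which is not small compared with $\sqrt N$. So we cut long cycles.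

**Definition (components).** Fix an integer $m\ge1$. In every cycle of $\tau_0$ of length $p>2m$, number the edges cyclically $1,\dots,p$ and delete edges $m,2m,\dots,\lfloor p/m\rfloor m$. Cycles of length at most $2m$ are kept whole; in particular all 2-cycles are kept. The remaining connected pieces are the components $c$, and $s_c$ is the number of edges of $c$.

For instance, with $m=2$ a 7-cycle $x_1\to x_2\to\dots\to x_7\to x_1$, with edge $i$ starting at $x_i$, loses edges $2,4,6$. The components are the paths $x_7\to x_1\to x_2$, $x_3\to x_4$ and $x_5\to x_6$.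

In a cycle of length $p>2m$ at most $p/m$ edges are deleted. The path through edge $1$ has at most $(m-1)+(m-1)$ edges, and the other paths have $m-1$. So altogether at most $N/m$ edges are deleted, $s_c\le2m$, and
$$\sum_cs_c\le N,\qquad\sum_cs_c^2\le2mN.\tag{4}$$
The components are vertex-disjoint, so their point sets are independent.

Let $Q=I\times J$ with intervals $I,J\subset[0,1)$ of lengths $a,b$, and let $S_c$ be the set of points of edges of $c$ that lie in $Q$. Its intensity is $s_c\,\mathrm{Leb}|_Q$, with mass $s_cab$. We need the number of pairs of points of one component in $Q$. Suppose that $c$ is not a 2-cycle. Then two distinct edges of $c$ share at most one vertex, and each edge is adjacent to at most two others. Two adjacent edges have the form $x\to y\to z$ with $x,y,z$ distinct, and both of their points $(U_x,U_y)$, $(U_y,U_z)$ lie in $Q$ exactly when $U_x\in I$, $U_y\in I\cap J$, $U_z\in J$. This has probability $ab|I\cap J|\le a^2b$. Non-adjacent edges have independent points, and both points lie in $Q$ with probability $a^2b^2$. Counting ordered pairs of edges,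
$$\mathbb E|S_c|(|S_c|-1)\le2s_c\,ab\,|I\cap J|+s_c^2a^2b^2\qquad(c\text{ not a 2-cycle}).\tag{5}$$
If $c$ is a 2-cycle with labels $u,v$, both points $(u,v),(v,u)$ lie in $Q$ exactly when $u,v\in I\cap J$, so
$$\mathbb E|S_c|(|S_c|-1)=2|I\cap J|^2\qquad(c\text{ a 2-cycle}).\tag{6}$$
This is where part (a) of Lemma 1 is insufficient. If there are $N/2$ 2-cycles, the terms (6) add up to $N|I\cap J|^2$. Over the $1/a$ diagonal squares of side $a=L/\sqrt N$, the sum is $Na=L\sqrt N$, which is not negligible. Part (b) removes these terms for increasing chains, because the points of a 2-cycle are an antichain.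

**Lemma 3.** For $Q=I\times J$ with $|I|=a$, $|J|=b$, and every integer $m\ge1$,
$$\mathbb E\,\mathrm{LIS}(P\cap Q)\le2\sqrt{Nab}+4mNa^2b^2+2Na^2b+\tfrac Nm\,ab.$$

*Proof.* Removing the points of deleted edges lowers $\mathrm{LIS}(P\cap Q)$ by at most the number of these points in $Q$, whose expectation is at most $\frac Nmab$. There remains $\mathrm{LIS}(\bigcup_cS_c)$.

Let $\Pi_c$ be independent Poisson processes, $\Pi_c$ having the intensity of $S_c$, all independent of $P$. Replace $S_c$ by $\Pi_c$, one component after the other. At each stage apply Lemma 1(b) with $\omega$ the union of the processes already put in and of the sets $S_{c'}$ not yet replaced; $\omega$ is independent of $S_c$ and of $\Pi_c$, and $\mathrm{LIS}(\omega)$ is integrable. The error of a stage is $|\mu|^2=s_c^2a^2b^2$ plus $\mathbb E[|S_c|\mathbf 1_{\{S_c\text{ not an antichain}\}}]$. The latter is $0$ for a 2-cycle. For other $c$, a set that is not an antichain has $|S_c|\ge2$, so $|S_c|\le|S_c|(|S_c|-1)$, and (5) bounds the term by $2s_ca^2b+s_c^2a^2b^2$. By (4) the total error is at most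
$$\sum_c(2s_c^2a^2b^2+2s_ca^2b)\le4mNa^2b^2+2Na^2b.$$
At the end we have a Poisson process on $Q$ of constant intensity $\sum_cs_c\le N$. By Lemma 2 its expected LIS is at most $2\sqrt{Nab}$. $\square$

Can we take $Q=[0,1)^2$ and be done? No: for $a=b=1$ the error terms are at least $2N$, far more than $\sqrt N$. Lemma 3 is useful only in small rectangles, where one component rarely has a point. In a square of side $L/\sqrt N$ the main term is $2L$, and the errors are $4mL^4/N$, $2L^3/\sqrt N$ and $L^2/m$, which is excellent. But a long chain of $P$ goes through about $\sqrt N/L$ such regions, and it chooses them after seeing the points. So we must control all possible itineraries at once.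

## 8. Itineraries of a chain as staircases of rectangles

We first encode an itinerary so coarsely that there are few of them, and so finely that almost nothing is lost.

Let $M,H\ge1$ be integers, $a=1/M$ and $I_i=[(i-1)a,ia)$ for $1\le i\le M$. For an integer sequence $k=(0=k_0\le k_1\le\dots\le k_M\le HM-1)$ put
$$J_i=\Big[\frac{k_{i-1}}{HM},\frac{k_i+1}{HM}\Big),\quad b_i=|J_i|,\quad Q_i=I_i\times J_i,\quad F_k=\sum_{i=1}^M\mathrm{LIS}(P\cap Q_i).$$
Consecutive $J_i$ overlap only in one interval of length $1/(HM)$, and
$$\sum_ib_i=\frac{k_M+M}{HM}\le1+\frac1H\le2.\tag{7}$$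

**Lemma 4.** $\mathrm{LIS}(P)\le\max_kF_k$, and the number of sequences $k$ is at most $(e(H+1))^M$.

*Proof.* Given a chain $C\subset P$, let $k_0=0$ and let $k_i$ be the maximum of $\lfloor HMy\rfloor$ over the points $(x,y)\in C$ in columns $I_1,\dots,I_i$ ($0$ if there are none). Points of $C$ in column $i$ are to the right of, hence above, the points of $C$ in earlier columns. So they satisfy $k_{i-1}\le\lfloor HMy\rfloor\le k_i$, which says that they lie in $Q_i$. Hence $|C|\le F_k$. The sequences are the nondecreasing sequences $k_1\le\dots\le k_M$ with values in $\{0,\dots,HM-1\}$, so their number is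
$$\binom{HM+M-1}M\le\Big(\frac{e(HM+M-1)}M\Big)^M\le(e(H+1))^M.\qquad\square$$

For example, let $M=H=2$ and $C=\{(0.2,0.3),(0.6,0.4),(0.8,0.9)\}$. The values $\lfloor4y\rfloor$ are $1,1,3$, so $k=(0,1,3)$, $J_1=[0,\frac12)$, $J_2=[\frac14,1)$. All points are caught, and $b_1+b_2=\frac54\le1+\frac12$.

Next we bound $\mathbb EF_k$ for one fixed $k$, that is, for rectangles that do not depend on the points.

**Lemma 5.** Let $\delta\in(0,1]$, $1\le L\le\sqrt N$, $M=\lceil\sqrt N/L\rceil$ and $H=\lceil4/\delta\rceil$. If $40L^{3/2}N^{1/4}\le\frac\delta4\sqrt N$, then $\mathbb EF_k\le2(1+\frac\delta4)\sqrt N$ for every $k$.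

*Proof.* We sum Lemma 3 over the rectangles $Q_i$. By Cauchy–Schwarz, $Ma=1$ and (7), the main terms give
$$\sum_i2\sqrt{Nab_i}\le2\sqrt N\sqrt{Ma\sum_ib_i}\le2\sqrt{N(1+1/H)}\le2\Big(1+\frac1{2H}\Big)\sqrt N\le2\Big(1+\frac\delta8\Big)\sqrt N.$$
For the errors take $m=\lceil N^{1/4}L^{-1/2}\rceil$. As $L\le\sqrt N$, we have $N^{1/4}L^{-1/2}\ge1$, so $m\le2N^{1/4}L^{-1/2}$. Moreover $a\le L/\sqrt N$ gives $Na^2\le L^2$ and $Na\le L\sqrt N$, and $\sum b_i\le2$, $\sum b_i^2\le(\sum b_i)^2\le4$. Using $L^2\le L^{3/2}N^{1/4}$, the error terms sum to at most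
$$16mL^2+4L^2+\frac{2L\sqrt N}m\le(32+4+2)L^{3/2}N^{1/4}\le40L^{3/2}N^{1/4}\le\frac\delta4\sqrt N.$$
The sum of both bounds is $2(1+\frac\delta8+\frac\delta8)\sqrt N$. $\square$

There are at most $(e(H+1))^M=e^{O_H(\sqrt N/L)}$ staircases. If each $F_k$ exceeds its mean by $\delta\sqrt N$ only with probability $e^{-c\sqrt N}$, where $c$ does not depend on $L$, then a large $L$ makes the union bound work.

## 9. Concentration of sums over disjoint columns

This section proves the exponential bound, together with a variance bound needed for lower bounds later.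

A column sum is $W=\sum_if(P\cap Q_i)$, where $f=\mathrm{LIS}$ for all $i$ or $f=\mathrm{LDS}$ for all $i$, and $Q_i=I_i\times J_i$ have pairwise disjoint columns $I_i$. It is a function of the independent labels. A set $K$ of labels is a certificate for $W\ge s$ if every configuration that agrees with the present one on $K$ also satisfies $W\ge s$. For instance, if $\mathrm{LIS}(P\cap Q)\ge2$ because of points $P_x<P_z$ in $Q$, then the labels of $x,\tau_0x,z,\tau_0z$ are a certificate for $\mathrm{LIS}(P\cap Q)\ge2$.

We recall two textbook inequalities for independent variables $(U_x)$. In Talagrand's inequality, for a set $A$ of configurations and $\theta\ge0$, let $A_\theta$ be the set of $y$ such that for every vector $\beta$ with entries $\beta_x\ge0$ there is $z\in A$ with $\sum_{x:\,y_x\ne z_x}\beta_x\le\theta\|\beta\|_2$. If no point of $B$ lies in $A_\theta$, then $\mathbb P(A)\mathbb P(B)\le e^{-\theta^2/4}$. The Efron–Stein inequality says $\mathrm{Var}(W)\le\frac12\sum_x\mathbb E[(W-W^{(x)})^2]$, where $W^{(x)}$ is $W$ after resampling label $x$ independently. As $(W,W^{(x)})$ is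 exchangeable, the right-hand side equals $\sum_x\mathbb E[(W-W^{(x)})_+^2]$.

**Lemma 6.** Let $W$ be a column sum.

(i) Changing one label changes $W$ by at most $2$.

(ii) If $W\ge s$ with $s$ a nonnegative integer, there is a certificate of at most $2s$ labels for $W\ge s$.

(iii) For every integer $b\ge1$ and every real $\theta\ge0$,
$$\mathbb P\big(W\le b-2\theta\sqrt{2b}\big)\,\mathbb P(W\ge b)\le e^{-\theta^2/4}.\tag{8}$$

(iv) $\mathrm{Var}(W)\le8\,\mathbb EW$. Hence, if $\mathbb EW>0$, $\mathbb P(W<(1-\eta)\mathbb EW)\le8/(\eta^2\,\mathbb EW)$ for $\eta>0$.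

*Proof.* (i) A label $U_y$ enters only the two points $P_y$ and $P_{\tau_0^{-1}y}$. As the columns are disjoint, each point belongs to at most one $Q_i$, so deleting a point lowers $W$ by at most $1$. Deleting the two points that move lowers $W$ by at most $2$, and putting them back at their new places does not lower it. So $W_{\text{new}}\ge W_{\text{old}}-2$, and by symmetry $|W_{\text{new}}-W_{\text{old}}|\le2$.

(ii) If $W\ge s$, there are $s$ points which form chains (or decreasing sets) in the various $Q_i$. They are determined by at most $2s$ labels, and as long as these are unchanged, $W\ge s$.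

(iii) This is the form of Talagrand's inequality in Alon–Spencer, *The Probabilistic Method*, Thm 7.7.1, applied to $W/2$; here is the derivation. Let $B=\{W\ge b\}$ and $A=\{W<b-2\theta\sqrt{2b}\}$. We show that no $y\in B$ lies in $A_\theta$. Take a certificate $K$ with $|K|\le2b$ for $W(y)\ge b$, and $\beta=\mathbf 1_K$. If $y\in A_\theta$, there is $z\in A$ that differs from $y$ in at most $\theta\sqrt{|K|}\le\theta\sqrt{2b}$ labels of $K$. Let $w$ agree with $y$ on $K$ and with $z$ off $K$. Then $W(w)\ge b$ by the certificate, and $w$ differs from $z$ in at most $\theta\sqrt{2b}$ labels, so by (i) $W(z)\ge b-2\theta\sqrt{2b}$, contradicting $z\in A$. So $\mathbb P(W<b-2\theta\sqrt{2b})\,\mathbb P(W\ge b)\le e^{-\theta^2/4}$. To replace $<$ by $\le$ for $\theta>0$, apply this with $\theta'<\theta$, note that $\{W\le b-2\theta\sqrt{2b}\}\subset\{W<b-2\theta'\sqrt{2b}\}$ because $b\ge1$, and let $\theta'\uparrow\theta$. For $\theta=0$ there is nothing to prove.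

(iv) For each configuration fix a certificate $K$ of at most $2W$ labels for the value $s=W$. If $x\notin K$, resampling $x$ does not lower $W$. So $(W-W^{(x)})_+\le2\cdot\mathbf 1_{x\in K}$, and Efron–Stein gives $\mathrm{Var}(W)\le4\,\mathbb E|K|\le8\,\mathbb EW$. Chebyshev's inequality gives the last claim. $\square$

The proof uses only that a point is determined by at most two labels and that a label enters at most two points.

**Lemma 7.** Let $N\ge2$ and $\delta\in(0,1]$. If $\mathbb EF_k\le2(1+\frac\delta4)\sqrt N$, then $\mathbb P(F_k>2(1+\delta)\sqrt N)\le\frac6\delta e^{-\delta^2\sqrt N/160}$.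

*Proof.* $F=F_k$ is a column sum. Let $b=\lceil2(1+\delta)\sqrt N\rceil\le4\sqrt N+1\le5\sqrt N$. Choose $\theta$ with $2\theta\sqrt{2b}=b-2(1+\frac\delta2)\sqrt N\ge\delta\sqrt N$. Then
$$\theta\ge\frac{\delta\sqrt N}{2\sqrt{10\sqrt N}}=\frac{\delta N^{1/4}}{2\sqrt{10}},\qquad\frac{\theta^2}4\ge\frac{\delta^2\sqrt N}{160}.$$
By Markov's inequality,
$$\mathbb P\Big(F\le2\big(1+\tfrac\delta2\big)\sqrt N\Big)\ge1-\frac{1+\delta/4}{1+\delta/2}=\frac{\delta/4}{1+\delta/2}\ge\frac\delta6.$$
As $F$ is an integer, $F>2(1+\delta)\sqrt N$ implies $F\ge b$. Now (8) gives $\frac\delta6\,\mathbb P(F\ge b)\le e^{-\delta^2\sqrt N/160}$. $\square$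

## 10. The union bound over staircases

We choose the column width so that the number of staircases is beaten by Lemma 7, and check that the hypothesis on $\delta$ leaves room for this.

**Step 1: the choice of $L$.** Put $L=320\,\delta^{-2}\log(6e/\delta)\ge1$, $M=\lceil\sqrt N/L\rceil$ and $H=\lceil4/\delta\rceil$.

**Step 2: the conditions of Lemma 5 hold.** Let $20N^{-1/16}(\log N)^{3/8}\le\delta\le1$. As $N\ge2$ and $20(\log2)^{3/8}>17.4>6e$, we have $\delta\ge6eN^{-1/16}$, so $\log(6e/\delta)\le\frac1{16}\log N$. Also $\delta^{-4}\le N^{1/4}(\log N)^{-3/2}/160000$, because $20^4=160000$. Since $320^{3/2}<5725$ and $16^{3/2}=64$,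
$$\frac{160L^{3/2}}\delta=160\cdot320^{3/2}\,\delta^{-4}\log^{3/2}(6e/\delta)\le\frac{160\cdot5725}{160000\cdot64}\,N^{1/4}<N^{1/4}.$$
This is the condition $40L^{3/2}N^{1/4}\le\frac\delta4\sqrt N$. It also gives $L^{3/2}\le N^{1/4}$, so $L\le N^{1/6}\le\sqrt N$.

**Step 3: the union bound.** We have $H+1\le\frac4\delta+2\le\frac6\delta$ and $M\le\sqrt N/L+1$. By Lemmas 4, 5 and 7,
$$\mathbb P\big(\mathrm{LIS}(\tau)>2(1+\delta)\sqrt N\big)\le\Big(\frac{6e}\delta\Big)^{\sqrt N/L+1}\frac6\delta\,e^{-\delta^2\sqrt N/160}.$$
By the choice of $L$, $(6e/\delta)^{\sqrt N/L}=e^{\delta^2\sqrt N/320}$. So the right-hand side equals $36e\,\delta^{-2}e^{-\delta^2\sqrt N/320}\le100\,\delta^{-2}e^{-\delta^2\sqrt N/320}$. This is (1), and with Section 3 it proves Theorem 1 and Corollary 1. $\blacksquare$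

Taking the smallest allowed $\delta$ in (1), for which $\delta^2\sqrt N$ is of order $N^{3/8}(\log N)^{3/4}$, we see that in the fixed-point-free case $\mathrm{LIS}(\tau)\le2\sqrt N+O(N^{7/16}(\log N)^{3/8})$ with probability tending to $1$.

## 11. Decreasing subsequences

Let $\lambda(\tau)=(\lambda_1\ge\lambda_2\ge\cdots)$ be the RSK shape of $\tau$ and $\lambda'(\tau)$ its conjugate. All that we need is Greene's theorem: $\lambda_1+\dots+\lambda_k$ (resp. $\lambda_1'+\dots+\lambda_k'$) is the maximal size of a union of $k$ increasing (resp. decreasing) subsequences. For $\tau=2413$ we have $\mathrm{LIS}=2$, and the two increasing subsequences $24$ and $13$ exhaust the word, so $\lambda=(2,2)$. Likewise $\mathrm{LDS}=2$ and the decreasing subsequences $21$, $43$ exhaust it, so $\lambda'=(2,2)$.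

**Theorem 2.** Let $\tau_n$ be conjugation-invariant and let $k\ge1$ be fixed.

1. If $n-t_1^{(n)}\to\infty$ in probability, then $\lambda_k'(\tau_n)/\sqrt{n-t_1^{(n)}}\to2$ in probability, in particular for $\mathrm{LDS}=\lambda_1'$. There is no other condition on fixed points. The bound of Theorem 1 holds verbatim for $\mathrm{LDS}$.
2. If $t_1^{(n)}/\sqrt n\to0$ in probability, then $\lambda_k(\tau_n)/\sqrt n\to2$ in probability.
3. If $t_1^{(n)}/\sqrt n\to\infty$ in probability, then $\mathrm{LIS}(\tau_n)/t_1^{(n)}\to1$ in probability.

We begin with a two-sided form of Lemma 3. It allows fixed points, which will be needed in Section 13. Let $\tau_0$ be a permutation of $V$, now with $|V|=n$, with $t_1$ fixed points and $t_2$ 2-cycles, and $N=n-t_1$. Use labels on all of $V$. A fixed point $x$ gives the point $(U_x,U_x)$ and forms its own component. The other cycles are cut as in Section 7; (4) holds for the sums over non-fixed components. Put $N'=\sum_cs_c$ over non-fixed components, so that $N(1-\frac1m)\le N'\le N$. Let $P^\circ\subset P$ be the set of points of kept edges and fixed points.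 Almost surely all labels are distinct, so again $\mathrm{LIS}(\tau)=\mathrm{LIS}(P)$ and $\mathrm{LDS}(\tau)=\mathrm{LDS}(P)$. Lemma 6 also holds, by the remark after it.

**Lemma 8.** Let $Q=I\times J$, $|I|=a$, $|J|=b$, and let $\Pi'$ be the union of a Poisson process of intensity $N'\,\mathrm{Leb}$ on $Q$ and an independent Poisson process of intensity $t_1\,du$ on the part of the diagonal $\{(u,u)\}$ in $Q$. For $f\in\{\mathrm{LIS},\mathrm{LDS}\}$,
$$|\mathbb Ef(P^\circ\cap Q)-\mathbb Ef(\Pi')|\le4mNa^2b^2+2Nab\,|I\cap J|+(2t_2+t_1)|I\cap J|^2.\tag{9}$$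

*Proof.* Replace the sets $S_c$ one at a time as in the proof of Lemma 3, now with Lemma 1(a); the error of a stage is $|\mu|^2+\mathbb E|S_c|(|S_c|-1)$. For a non-fixed component, $|\mu|^2=s_c^2a^2b^2$, and the second term is bounded by (5), or equal to $2|I\cap J|^2$ by (6). For a fixed point, the intensity is $du$ on the diagonal in $Q$, of mass $|I\cap J|$, and $|S_c|\le1$, so the error is $|I\cap J|^2$. Summing with (4), the terms $2s_c^2a^2b^2$ give at most $4mNa^2b^2$ and the terms $2s_cab|I\cap J|$ give at most $2Nab|I\cap J|$. $\square$

**Step 1: the bound of Theorem 1 for LDS.** Let there be no fixed points. For a decreasing set $C\subset P$ let $k_0=HM-1$, and let $k_i$ be the minimum of $\lfloor HMy\rfloor$ over the points of $C$ in columns $I_1,\dots,I_i$ ($HM-1$ if there are none). Put $J_i=\big[\frac{k_i}{HM},\frac{k_{i-1}+1}{HM}\big)$. Points of $C$ in column $i$ are below those in earlier columns, so $k_i\le\lfloor HMy\rfloor\le k_{i-1}$ for them, and they lie in $Q_i=I_i\times J_i$. The sequences $HM-1=k_0\ge k_1\ge\dots\ge k_M\ge0$ are as many as before, and $\sum b_i=(k_0-k_M+M)/(HM)\le1+\frac1H$.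 So Lemma 4 holds for $\mathrm{LDS}$, with $F_k=\sum_i\mathrm{LDS}(P\cap Q_i)$, and Lemma 7 holds because $F_k$ is a column sum.

For Lemma 3 we use (9) with $t_1=0$ and $2t_2\le N$. Lemma 2 holds for $\mathrm{LDS}$, by reflecting one coordinate. Hence
$$\mathbb E\,\mathrm{LDS}(P\cap Q)\le2\sqrt{Nab}+4mNa^2b^2+2Na^2b+\tfrac Nm\,ab+N|I\cap J|^2.\tag{10}$$
Only the last term is new compared with Lemma 3. It is harmless because a decreasing staircase crosses the diagonal quickly. Suppose $z\in I_i\cap J_i$ and $z'\in I_{i'}\cap J_{i'}$ with $i<i'$. Since $k_{i'-1}\le k_i$ and $z\ge k_i/(HM)$,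
$$z'<\frac{k_{i'-1}+1}{HM}\le\frac{k_i+1}{HM}\le z+\frac1{HM}\le z+a,$$
while $z'-z>(i'-1)a-ia$. So $i'-1-i<1$, that is, $i'=i+1$. Any two indices with $I_i\cap J_i\ne\emptyset$ are therefore consecutive, so there are at most two of them. The extra error in $\mathbb EF_k$ is at most $2Na^2\le2L^2\le2L^{3/2}N^{1/4}$. In Lemma 5 the errors then sum to at most $(38+2)L^{3/2}N^{1/4}=40L^{3/2}N^{1/4}$, which is exactly what was allowed. So Lemma 5 holds for $\mathrm{LDS}$, and Section 10 applies without change: (1) holds with $\mathrm{LDS}(\tau)$ in place of $\mathrm{LIS}(\tau)$. So does (2), since a decreasing subsequence contains at most one fixed point and hence $\mathrm{LDS}(\tau_n)\le t_1+\mathrm{LDS}(\tau')$; the rest of the derivation is as in Section 3.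

## 12. Boxes off the diagonal, and the proof of Theorem 2

For lower bounds we may choose the boxes ourselves, and we choose them away from the diagonal, where the terms with $|I\cap J|$ in (9) vanish. By using several parallel rows of boxes we obtain several disjoint increasing subsequences.

**Step 2: expected value in a box.** Let there be no fixed points. Fix $L\ge1$ and let $N\to\infty$ with $M=\lceil\sqrt N/L\rceil$, $a=1/M\le L/\sqrt N$, $m=\lceil N^{1/4}\rceil$. Let $Q=I_i\times I_{i'}$ with $i\ne i'$. Then $I_i\cap I_{i'}=\emptyset$, and (9) together with $P^\circ\subset P$ gives, for $f\in\{\mathrm{LIS},\mathrm{LDS}\}$,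
$$\mathbb Ef(P\cap Q)\ge\mathbb Ef(P^\circ\cap Q)\ge g(a\sqrt{N'})-4mNa^4,\qquad N'\ge N(1-1/m).$$
Here $a\sqrt{N'}\to L$, uniformly over fixed-point-free cycle types, and over at most $M$ boxes the errors add up to at most $4mNa^3\le4mL^3N^{-1/2}\to0$.

**Step 3: $k$ disjoint subsequences.** For $1\le j\le k$ let $W_j=\sum_{i=1}^{M-j}\mathrm{LIS}(P\cap(I_i\times I_{i+j}))$. Successive boxes are to the right of and above each other, so $W_j$ is the size of an increasing subset of $P$. For $0\le j<k$ let $W_j'$ be the sum of $\mathrm{LDS}(P\cap(I_i\times I_{M-j+1-i}))$ over $1\le i\le M-j$, omitting the at most one $i$ with $i=M-j+1-i$. Successive boxes are to the right of and below each other, so $W_j'$ is the size of a decreasing subset. Different $j$ use disjoint boxes.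

Let $\eta\in(0,1)$. For $N$ large, $a\sqrt{N'}\ge(1-\eta)L$, and since $g$ is nondecreasing and $M/\sqrt N\to1/L$, Step 2 gives
$$\liminf_{N\to\infty}\frac{\mathbb EW_j}{\sqrt N}\ge\frac{g((1-\eta)L)}L,$$
uniformly over fixed-point-free cycle types, and the same for $W_j'$. By Lemma 2 the right-hand side is at least $2-\epsilon/2$ for $L$ large and $\eta$ small. All $W_j$, $W_j'$ are column sums, so by Lemma 6(iv) each is at least $(2-\epsilon)\sqrt N$ with probability tending to $1$. By Greene's theorem,
$$\lambda_1+\dots+\lambda_k\ge k(2-\epsilon)\sqrt N,\qquad\lambda_1'+\dots+\lambda_k'\ge k(2-\epsilon)\sqrt N\tag{11}$$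
with probability tending to $1$ as $N\to\infty$, uniformly over fixed-point-free cycle types.

**Step 4: proof of Theorem 2.** Let $\tau'$ be the fixed-point-free part of $\tau_n$, of size $N=n-t_1$, as in Section 3.

(1) A decreasing subsequence contains at most one fixed point, so $\lambda_1'(\tau_n)\le\lambda_1'(\tau')+1$. As $N\to\infty$ in probability, Step 1 gives $\lambda_1'(\tau_n)\le(2+\epsilon)\sqrt N$ with probability tending to $1$. A union of $k$ decreasing subsequences of $\tau'$ is one of $\tau_n$, so the second inequality of (11) holds for $\tau_n$ also. Since $\lambda_1'\ge\lambda_2'\ge\cdots$,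
$$\lambda_k'\ge(\lambda_1'+\dots+\lambda_k')-(k-1)\lambda_1'\ge k(2-\epsilon)\sqrt N-(k-1)(2+\epsilon)\sqrt N=(2-(2k-1)\epsilon)\sqrt N,$$
while $\lambda_k'\le\lambda_1'\le(2+\epsilon)\sqrt N$. As $\epsilon$ is arbitrary, the limit is $2$. The statement on the bound of Theorem 1 is Step 1.

(2) Now $t_1/\sqrt n\to0$ and $N/n\to1$ in probability. By (3) and (1), $\lambda_1(\tau_n)\le t_1+\lambda_1(\tau')\le(2+\epsilon)\sqrt n$ with probability tending to $1$. By (11), and since unions of increasing subsequences of $\tau'$ are such unions for $\tau_n$, also $\lambda_1+\dots+\lambda_k\ge k(2-\epsilon)\sqrt n$ with probability tending to $1$ (for each $\epsilon>0$). Subtract as in (1).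

(3) By (3), $t_1\le\mathrm{LIS}(\tau_n)\le t_1+\mathrm{LIS}(\tau')$. If $N\le\sqrt n$, then $\mathrm{LIS}(\tau')\le\sqrt n$. If $N>\sqrt n$, then by (2) with $\delta=1$, applied to $\tau'$, $\mathrm{LIS}(\tau')\le4\sqrt N\le4\sqrt n$ with probability $1-O(e^{-n^{1/4}/320})$. So $\mathrm{LIS}(\tau_n)-t_1\le4\sqrt n$ with probability tending to $1$. Divide by $t_1$ and use $t_1/\sqrt n\to\infty$. $\square$

## 13. Fixed points on the scale $\sqrt n$

Between the cases $t_1=o(\sqrt n)$ and $t_1\gg\sqrt n$ lies $t_1\approx\alpha\sqrt n$. There the fixed points and the other points interact along the diagonal, and 2-cycles make a possible difference.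

**Theorem 3 (critical window).** For $\alpha\ge0$ let $g_\alpha(s)$ be the expected length of a longest chain in the union of a unit-intensity Poisson process on $[0,s]^2$ and an independent Poisson process on the diagonal $\{(u,u):0\le u\le s\}$ of intensity $\alpha\,du$. Let $G(\alpha)=\lim_sg_\alpha(s)/s=\sup_sg_\alpha(s)/s$. Let $B(\alpha)=2$ for $\alpha\le1$ and $B(\alpha)=\alpha+1/\alpha$ for $\alpha\ge1$. If $t_1^{(n)}/\sqrt n\to\alpha\in[0,\infty)$ in probability, then for all $\epsilon>0$
$$\mathbb P\big(B(\alpha)-\epsilon\le\mathrm{LIS}(\tau_n)/\sqrt n\le G(\alpha)+\epsilon\big)\to1.$$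
Both bounds are attained. For involutions the limit is $B(\alpha)$. Whenever $t_2^{(n)}/n\to0$ in probability, the limit is $G(\alpha)$. Moreover $G(0)=2$, and $G$ is nondecreasing and 1-Lipschitz.

**Corollary 2 (classification of universality).** For given $\alpha$, the statement "$t_1^{(n)}/\sqrt n\to\alpha$ implies $\mathrm{LIS}/\sqrt n\to2$ for all conjugation-invariant sequences" holds if and only if $G(\alpha)=2$. The set of such $\alpha$ is a closed interval $[0,\alpha_c]$ with $\alpha_c\le1$.

These notes do not determine $\alpha_c$.

*Proof of Corollary 2 from Theorem 3.* We have $2\le B\le G$; the second inequality is shown in Step 7 below. If $G(\alpha)=2$, then $B(\alpha)=2$, and the theorem gives the limit $2$. If $G(\alpha)>2$, the sequence with $\lfloor\alpha\sqrt n\rfloor$ fixed points and one long cycle has $t_2=0$ for large $n$, so its limit is $G(\alpha)\ne2$. As $G$ is nondecreasing, continuous, at least $2$, with $G(0)=2$ and $G(\alpha)\ge\alpha+1/\alpha>2$ for $\alpha>1$, the set $\{G=2\}$ is a closed interval $[0,\alpha_c]$ with $\alpha_c\le1$. $\square$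

**Step 1: properties of $G$.** Concatenating chains in $[0,s]^2$ and $[s,s+s']^2$ shows that $g_\alpha$ is superadditive. It is nondecreasing in $s$ and in $\alpha$. A chain consists of planar and diagonal points, so $g_\alpha(s)\le2s+\alpha s$ by Lemma 2. Writing the diagonal process of intensity $\alpha'\ge\alpha$ as a union of independent processes of intensities $\alpha$ and $\alpha'-\alpha$, we get
$$g_\alpha(s)\le g_{\alpha'}(s)\le g_\alpha(s)+(\alpha'-\alpha)s.\tag{12}$$
For fixed $s_0>0$ and $s=qs_0+\rho$ with $q$ an integer and $0\le\rho<s_0$, superadditivity gives $g_\alpha(s)\ge q\,g_\alpha(s_0)$, so $\liminf g_\alpha(s)/s\ge g_\alpha(s_0)/s_0$. Hence the limit exists and equals the supremum, which is finite. By Lemma 2, $G(0)=2$. By (12), $G$ is nondecreasing and 1-Lipschitz.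

**Step 2: reduction to deterministic cycle types.** Suppose that the theorem holds for deterministic types. In general choose $\eta_n\to0$ with $\mathbb P(|t_1^{(n)}/\sqrt n-\alpha|>\eta_n)\to0$. Call a type admissible if $|t_1/\sqrt n-\alpha|\le\eta_n$. There are finitely many types of size $n$, and for all large $n$ some are admissible. For each such $n$ take the admissible type for which the exceptional event (failure of the asserted inequalities) has the largest probability. Along this deterministic sequence that probability tends to $0$, and for $\tau_n$ the exceptional event has probability at most this plus $\mathbb P(\text{not admissible})\to0$. For the assertion on $G$ when $t_2/n\to0$, require also $t_2/n\le\eta_n$, with $\eta_n\to0$ slowly enough.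

So from now on the type is deterministic, $t:=t_1^{(n)}$ with $t/\sqrt n\to\alpha$, and $N=n-t$, $N/n\to1$. We use the labels and components of Section 11, with $m=\lceil N^{1/4}\rceil$, $M=\lceil\sqrt N/L\rceil$ and $a=1/M\le L/\sqrt N$, where $L$ is fixed. Then $t=O(\sqrt N)$ and $ta=O_L(1)$.

**Step 3: expected values along a staircase.** This replaces Lemma 5. Let $H$ be fixed, and take the staircases of Section 8. Let $\Pi$ be the union of a Poisson process on $[0,1)^2$ of intensity $N$ and an independent one on the diagonal of intensity $t\,du$. Scaling by $\sqrt N$ and using (12),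
$$\mathbb E\,\mathrm{LIS}(\Pi)=g_{t/\sqrt N}(\sqrt N)=g_\alpha(\sqrt N)+o(\sqrt N)=(G(\alpha)+o(1))\sqrt n.$$
In each $Q_i$ we replace as in Lemma 3. The points of deleted edges contribute at most $\frac Nmab_i$. For non-fixed components, Lemma 1(b) gives the errors of Lemma 3. A fixed point gives $|S_c|\le1$, which is an antichain, so Lemma 1(b) gives only the error $|\mu|^2=|I_i\cap J_i|^2$. The final process has planar intensity $N'\le N$ and diagonal intensity $t$, so its expected LIS is at most that of $\Pi\cap Q_i$. Summing over $i$ with $\sum b_i\le2$ and $\sum b_i^2\le4$,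
$$\mathbb EF_k\le\sum_i\mathbb E\,\mathrm{LIS}(\Pi\cap Q_i)+16mL^2+4L^2+\frac{2L\sqrt N}m+t\sum_i|I_i\cap J_i|^2.$$
The three middle terms are $O_L(N^{1/4})$. As the $I_i$ are disjoint, the last term is at most $ta\sum_i|I_i\cap J_i|\le ta=O_L(1)$.

It remains to bound the Poisson sum. Split $Q_i$ into $Q_i^-=I_i\times[\frac{k_{i-1}}{HM},\frac{k_i}{HM})$ and $T_i=I_i\times[\frac{k_i}{HM},\frac{k_i+1}{HM})$. Chains in $Q_1^-,Q_2^-,\dots$ can be concatenated, so $\sum_i\mathbb E\,\mathrm{LIS}(\Pi\cap Q_i^-)\le\mathbb E\,\mathrm{LIS}(\Pi)$. In $T_i$, Lemma 2 bounds the planar part, and the number of diagonal points has mean at most $t/(HM)$. Hence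
$$\sum_i\mathbb E\,\mathrm{LIS}(\Pi\cap T_i)\le M\cdot2\sqrt{\frac{Na}{HM}}+M\frac t{HM}=2\sqrt{\frac NH}+\frac tH.$$
Thus, given $\epsilon\in(0,1)$, we can choose $H=H(\epsilon,\alpha)$ such that for every fixed $L$ and all large $n$, $\mathbb EF_k\le(G(\alpha)+\epsilon)\sqrt n$ for all $k$.

**Step 4: the upper bound.** Write $G=G(\alpha)$. By Markov's inequality, $\mathbb P(F_k\le(G+2\epsilon)\sqrt n)\ge\epsilon/(G+2\epsilon)$. Apply (8) with $b=\lceil(G+3\epsilon)\sqrt n\rceil\le(G+4)\sqrt n$ and $2\theta\sqrt{2b}=b-(G+2\epsilon)\sqrt n\ge\epsilon\sqrt n$. Then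
$$\frac{\theta^2}4\ge\frac{\epsilon^2n}{32b}\ge c\sqrt n,\quad c=\frac{\epsilon^2}{32(G+4)},\qquad\mathbb P(F_k\ge b)\le\frac{G+2\epsilon}\epsilon\,e^{-c\sqrt n}.$$
The constants do not depend on $L$. The number of staircases is at most $(e(H+1))^{\sqrt N/L+1}$, and for $L$ large this is at most $C'e^{c\sqrt n/2}$. By the first part of Lemma 4, whose proof applies to any $P$, $\mathbb P(\mathrm{LIS}(\tau_n)\ge b)\to0$. As $\epsilon$ is arbitrary, the upper bound of Theorem 3 follows.

**Step 5: the lower bound $G(\alpha)$ when $t_2=o(n)$.** Now we use boxes on the diagonal, to profit from the fixed points. Let $W=\sum_i\mathrm{LIS}(P\cap I_i^2)\le\mathrm{LIS}(P)$, a column sum. In (9) with $Q=I_i^2$ we have $a=b=|I\cap J|$, so the error is at most $4mNa^4+2Na^3+(2t_2+t)a^2$. Multiplied by the number $M=1/a$ of boxes it is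
$$4mNa^3+2Na^2+2t_2a+ta=O_L(mN^{-1/2})+O_L(1)+O_L(t_2/\sqrt n)+O_L(1)=o(\sqrt n).$$
The Poisson process in $I_i^2$ has planar intensity $N'$ and diagonal intensity $t$; scaling by $\sqrt{N'}$ we get
$$\mathbb EW\ge M\,g_{t/\sqrt{N'}}(a\sqrt{N'})-o(\sqrt n).$$
Here $t/\sqrt{N'}\to\alpha$ and $a\sqrt{N'}\to L$. By (12) and monotonicity in $s$, $\liminf\mathbb EW/\sqrt n\ge g_\alpha((1-\eta)L)/L$ for every $\eta\in(0,1)$. As $L\to\infty$ the right-hand side tends to $(1-\eta)G(\alpha)$. With Lemma 6(iv), $\mathrm{LIS}(\tau_n)\ge(G(\alpha)-\epsilon)\sqrt n$ with probability tending to $1$, for each $\epsilon>0$. Together with Step 4, $\mathrm{LIS}(\tau_n)/\sqrt n\to G(\alpha)$ in probability.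

**Step 6: a lower bound for all types, from half of the points.** Without the hypothesis on $t_2$, the term $2t_2a$ in Step 5 may be of order $\sqrt n$. It comes from 2-cycles with both points in a diagonal box, and we avoid it by discarding the points below the diagonal. Let $P^\ge$ be the set of points of $P$ whose second coordinate is at least the first, and $W=\sum_i\mathrm{LIS}(P^\ge\cap I_i^2)\le\mathrm{LIS}(P)$. The proof of Lemma 6 applies, since the two labels of a point also decide whether it belongs to $P^\ge$.

We apply Lemma 1(a) in $I_i^2$ to the points of kept edges and fixed points in $P^\ge$. A 2-cycle with labels $u,v$ has exactly one point in $P^\ge$, namely $(\min(u,v),\max(u,v))$. Its intensity is $2\,\mathrm{Leb}=s_c\,\mathrm{Leb}$ on $\{x<y\}$, and the corresponding set $S_c$ has $|S_c|\le1$, so its only error is $|\mu|^2\le s_c^2a^4$. Other non-fixed components have intensity $s_c\,\mathrm{Leb}$ on $\{x<y\}\cap I_i^2$, of mass at most $s_ca^2$, and their pairs of points are bounded by (5), because we only discarded points. Fixed points are as before. So the total error over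 all boxes is at most $4mNa^3+2Na^2+ta=o(\sqrt n)$, now without $t_2$. Let $h_\alpha(s)$ be defined as $g_\alpha(s)$, but with the planar process restricted to $\{x<y\}$. It is nondecreasing in $s$ and satisfies the analogue of (12), for the same reasons. As in Step 5, for every $\eta\in(0,1)$,
$$\liminf\frac{\mathbb EW}{\sqrt n}\ge\frac{h_\alpha((1-\eta)L)}L.$$

**Step 7: $\liminf_sh_\alpha(s)/s\ge B(\alpha)$.** Here the half-plane configuration is recognized as an involution. Let $\Pi^\ge$ be the configuration defining $h_\alpha(s)$, with $\nu$ points above and $\phi$ points on the diagonal, and let $\Pi^{\mathrm{sym}}$ be the union of $\Pi^\ge$ and its reflection in the diagonal.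

First, given $(\nu,\phi)$, $\Pi^{\mathrm{sym}}$ induces a uniform involution of $[2\nu+\phi]$ with $\phi$ fixed points. Indeed, a uniform point of $\{0<x<y<s\}$ together with its reflection is $\{(u,v),(v,u)\}$ with $u,v$ independent uniform on $[0,s]$. So $\Pi^{\mathrm{sym}}$ is the label representation of a fixed involution with $\nu$ 2-cycles and $\phi$ fixed points, with $2\nu+\phi$ i.i.d. uniform labels.

Secondly, $\mathrm{LIS}(\Pi^{\mathrm{sym}})=\mathrm{LIS}(\Pi^\ge)$. The inequality $\ge$ is clear. For $\le$, fold by $(u,v)\mapsto(\min(u,v),\max(u,v))$, which maps $\Pi^{\mathrm{sym}}$ to $\Pi^\ge$. If $(u,v)<(u',v')$, then $\min(u,v)$ is smaller than both $u'$ and $v'$, hence than $\min(u',v')$. And both $u$ and $v$ are smaller than $\max(u',v')$, hence so is $\max(u,v)$. So folding maps chains to chains of the same size.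

Thirdly, we apply Baik–Rains with a random size. For each $\epsilon>0$ there are $n_0$ and $\eta>0$ such that a uniform involution of $[n]$ with $f$ fixed points has $\mathrm{LIS}\ge(B(\alpha)-\epsilon)\sqrt n$ with probability at least $1-\epsilon$, whenever $n\ge n_0$, $n-f$ is even and $|f/\sqrt n-\alpha|\le\eta$. Otherwise there would be $n_j\uparrow\infty$ and $f_j$ with $f_j/\sqrt{n_j}\to\alpha$ violating this; completing the sequence at the other large $n$ by $f\in\{\lfloor\alpha\sqrt n\rfloor,\lfloor\alpha\sqrt n\rfloor+1\}$ of the right parity would contradict Baik–Rains. Now $\nu$ and $\phi$ are Poisson with means $s^2/2$ and $\alpha s$, so as $s\to\infty$, $(2\nu+\phi)/s^2\to1$ and $\phi/\sqrt{2\nu+\phi}\to\alpha$ in probability. Hence $\mathrm{LIS}(\Pi^\ge)\ge(B(\alpha)-2\epsilon)s$ with probability at least $1-2\epsilon$ for $s$ large (for small $\epsilon$), and $\liminf h_\alpha(s)/s\ge(1-2\epsilon)(B(\alpha)-2\epsilon)$. Let $\epsilon\to0$.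

Since the configuration for $h_\alpha$ is contained in one for $g_\alpha$, we have $h_\alpha\le g_\alpha$, and therefore $B(\alpha)\le G(\alpha)$.

**Step 8: conclusion.** By Steps 6 and 7, $\liminf\mathbb EW/\sqrt n$ exceeds $B(\alpha)-\epsilon/2$ if $\eta$ is small and $L$ is large. By Lemma 6(iv), $\mathrm{LIS}(\tau_n)\ge W\ge(B(\alpha)-\epsilon)\sqrt n$ with probability tending to $1$. With Step 4 this is the displayed statement of Theorem 3. For deterministic types that are involutions, the limit is $B(\alpha)$ by the Baik–Rains theorem; for random numbers of fixed points the reduction of Step 2 applies, with admissible types restricted to involutions. So $B(\alpha)$ is attained. By Step 5, $G(\alpha)$ is the limit whenever $t_2^{(n)}/n\to0$ in probability, for example for $\lfloor\alpha\sqrt n\rfloor$ fixed points and one long cycle. $\blacksquare$
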